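# Maps of small defect that stay at distance one from every action: nonelementary hyperbolic groups

## 1. First guess: a small defect can be repaired

For $n\in\mathbb N$ let $[n]=\{1,\dots,n\}$ and let $\mathrm{Sym}(n)$ be the symmetric group on $[n]$. The normalized Hamming distance is
$$d^H(\sigma,\tau)=\frac1n\left|\{x\in[n]\mid\sigma(x)\ne\tau(x)\}\right| .$$
It is bi-invariant: multiplying both arguments on one side by the same permutation does not change it. For $n\le N$, $\sigma\in\mathrm{Sym}(n)$ and $\tau\in\mathrm{Sym}(N)$ one extends it by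
$$d^H(\sigma,\tau)=\frac1N\left(\left|\{x\in[n]\mid\sigma(x)\ne\tau(x)\}\right|+(N-n)\right),$$
so that every extra point counts as a disagreement. For a group $\Gamma$ and a function $f\colon\Gamma\to\mathrm{Sym}(n)$, the uniform local defect is
$$\mathrm{def}_\infty(f)=\sup\{d^H(f(\gamma_1\gamma_2),f(\gamma_1)f(\gamma_2))\mid\gamma_1,\gamma_2\in\Gamma\},$$
and for $h\colon\Gamma\to\mathrm{Sym}(N)$ with $N\ge n$ we put $d_\infty(f,h)=\sup_{\gamma\in\Gamma}d^H(f(\gamma),h(\gamma))$.

Becker and Chapman ("Stability of approximate group actions: uniform and probabilistic", arXiv:2005.06652) pose the following problem. Let $\Gamma$ be a nonelementary word-hyperbolic group. Are there functions $f_k\colon\Gamma\to\mathrm{Sym}(n_k)$ with $\mathrm{def}_\infty(f_k)\to0$, but $d_\infty(f_k,h_k)\ge C$ for every homomorphism $h_k\colon\Gamma\to\mathrm{Sym}(N_k)$ with $N_k\ge n_k$, where $C>0$ does not depend on $k$?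

The answer one would first guess is no: a map that is multiplicative up to a small error at every pair should be a homomorphism with a little noise, and one should be able to clean up the noise. Let us test this on a finite cyclic group.

Let $\Gamma=\langle s\mid s^m=1\rangle$, let $\mathrm{def}_\infty(f)=\varepsilon$ and put $\sigma=f(s)$. Comparing $f(s^{i+1})$ with $f(s^i)f(s)$, we get by induction
$$d^H(f(s^i),\sigma^i)\le(i-1)\varepsilon\qquad(1\le i\le m).$$
From $d^H(f(1),f(1)f(1))\le\varepsilon$ we get $d^H(f(1),\mathrm{id})\le\varepsilon$, so the case $i=m$ gives $d^H(\sigma^m,\mathrm{id})\le m\varepsilon$. The set $Y=\{x:\sigma^m(x)=x\}$ is $\sigma$-invariant, because $\sigma$ commutes with $\sigma^m$, and it misses at most $m\varepsilon n$ points. Let $\sigma'$ be $\sigma$ on $Y$ and the identity off $Y$. Then $\sigma'^m=\mathrm{id}$, so $h(s^i)=\sigma'^i$ defines a homomorphism. Since $\sigma^i=\sigma'^i$ on $Y$, we get $d_\infty(f,h)\le(m-1)\varepsilon+m\varepsilon<2m\varepsilon$ when $\varepsilon>0$, and $d_\infty(f,h)=0$ when $\varepsilon=0$.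 For a fixed finite cyclic group the guess is right.

The same computation shows where the argument stops. The error was paid once per multiplication, and the number of multiplications was bounded by $m$. In the free group $F_2=\langle a,b\rangle$ the natural competitor is the homomorphism $h$ with $h(a)=f(a)$, $h(b)=f(b)$, and telescoping bounds the error at a word $w$ only by a multiple of $|w|\varepsilon$. For long words this bound is void. We now see that for $F_2$ the guess is in fact wrong.

## 2. The free group refutes the guess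

A homomorphism $h$ from $\Gamma$ to a finite group is trivial on a finite-index subgroup, namely $\ker h$. So a map $f$ will be far from all homomorphisms at once if it takes wild values on every finite-index subgroup.

**Observation 0.** *Let $\Gamma$ be any group, $n\ge2$, and let $f\colon\Gamma\to\mathrm{Sym}(n)$ be such that each $f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}$ is conjugate to a product of three permutations, each trivial or a transposition, and such that $f(K)=\mathrm{Sym}(n)$ for every finite-index subgroup $K\le\Gamma$. Then $\mathrm{def}_\infty(f)\le6/n$, and $d_\infty(f,h)=1$ for every $N\ge n$ and every homomorphism $h\colon\Gamma\to\mathrm{Sym}(N)$.*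

**Proof.** A product of three transpositions, and any conjugate of it, moves at most $6$ points. By bi-invariance, $d^H(f(\gamma_1\gamma_2),f(\gamma_1)f(\gamma_2))$ is the fraction of points moved by $f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}$, so it is at most $6/n$. Given $h$, the subgroup $\ker h$ has finite index, so there is $\gamma\in\ker h$ with $f(\gamma)$ an $n$-cycle. As $n\ge2$, $f(\gamma)(x)\ne x=h(\gamma)(x)$ for all $x\in[n]$, and $d^H(f(\gamma),h(\gamma))=\frac1N(n+(N-n))=1$. Always $d_\infty\le1$. $\square$

We construct such an $f$ on $F_2$. It costs nothing to work with a general target: let $A$ be a group generated by a countable set $T\ni1$ with $t^2=1$ for all $t\in T$. (For us $A=\mathrm{Sym}(n)$ and $T$ consists of $1$ and the transpositions.) Call a maximal block $a^m$ or $b^m$ ($m\ne0$) of a reduced word a syllable. Take any $\lambda\colon\mathbb Z_{\ge0}\to T$ with $\lambda(0)=1$ and set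
$$f(w)=\prod\lambda(|m|)\quad\text{over the }a\text{-syllables }a^m\text{ of }w\text{, from left to right}.$$
Since each $\lambda(s)$ is its own inverse, $f(w^{-1})=f(w)^{-1}$. Also $f(w'w'')=f(w')f(w'')$ whenever $w'w''$ is reduced and no syllable is cut at the junction.

*The defect.* Given $w_1,w_2$, let $c$ be the longest word such that $w_1=w_1^*c$ and $w_2=c^{-1}w_2^*$ are decompositions into whole syllables. Then $w_1w_2=w_1^*w_2^*$ and $f(w_1)f(w_2)=f(w_1^*)f(w_2^*)$. If $w_1^*$ or $w_2^*$ is empty, then $f(w_1)f(w_2)=f(w_1w_2)$. Otherwise let $s$ be the last syllable of $w_1^*=w_1's$ and $s'$ the first of $w_2^*=s'w_2'$; by maximality of $c$, $ss'\ne1$. If $s,s'$ involve different letters, nothing merges and again $f(w_1)f(w_2)=f(w_1w_2)$. If both are powers of $b$, then $w_1'(ss')w_2'$ is the reduced form of $w_1w_2$, and $b$-syllables contribute $1$, so equality holds again. If $s=a^m$ and $s'=a^{m'}$, then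
$$f(w_1)f(w_2)f(w_1w_2)^{-1}=f(w_1')\,\lambda(|m|)\lambda(|m'|)\lambda(|m+m'|)\,f(w_1')^{-1},$$
a conjugate of a product of three elements of $T$.

*The values on finite-index subgroups.* Let $(t_j)_{j\ge1}$ be a sequence in which every element of $T$ occurs infinitely often, put $\lambda(j!)=t_j$ for $j\ge1$ and $\lambda=1$ elsewhere. Let $K\le F_2$ have finite index, let $K'\le K$ be normal in $F_2$ of finite index $\ell$, and let $\theta\in A$. As $T$ generates $A$ and consists of $1$ and involutions, $\theta=\theta_1\cdots\theta_r$ with $\theta_i\in T$; inserting factors $1$ we may assume $r\ge1$ and $\ell\mid r$. Choose $j_i\ge\ell$ with $t_{j_i}=\theta_i$, and $m_i=j_i!$. Then $\ell\mid m_i$, so $a^{m_i}\in K'$, and $\gamma=a^{m_1}b\,a^{m_2}b\cdots a^{m_r}b$ lies in $b^rK'=K'\subset K$. By construction $f(\gamma)=\theta_1\cdots\theta_r=\theta$. So $f(K)=A$.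

With Observation 0 this answers the question for $F_2$, with constant $1$. Becker and Chapman prove for every $\Gamma$ that surjects onto $F_2$ that there are $f_k\colon\Gamma\to\mathrm{Sym}(n_k)$ with $n_k\to\infty$, $\mathrm{def}_\infty(f_k)\le2/k$, and $d_\infty(h_k,f_k)\ge1-5/k$ for every homomorphism $h_k\colon\Gamma\to\mathrm{Sym}(N_k)$ and every $N_k\ge n_k$. A hyperbolic group need not come with a map to $F_2$, nor with any normal form into syllables.

## 3. What holds for every nonelementary hyperbolic group

**Theorem A.** *Let $\Gamma$ be a nonelementary word-hyperbolic group. For every $n\ge2$ there is a function $f_n\colon\Gamma\to\mathrm{Sym}(n)$ with $f_n(\gamma^{-1})=f_n(\gamma)^{-1}$ such that*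

1. *$\mathrm{def}_\infty(f_n)\le6/n$;*
2. *$f_n(K)=\mathrm{Sym}(n)$ for every finite-index subgroup $K\le\Gamma$;*
3. *$d_\infty(f_n,h)=1$ for every $N\ge n$ and every homomorphism $h\colon\Gamma\to\mathrm{Sym}(N)$.*

So the answer to the problem is yes for every nonelementary word-hyperbolic $\Gamma$: take $n_k=k+1$ and $f_k$ the map of Theorem A for $n=n_k$. Then $\mathrm{def}_\infty(f_k)\le\frac6{k+1}\to0$, and $C=1$, the largest possible constant because $d_\infty\le1$. No residual finiteness is assumed; $\Gamma$ may have torsion or property (T). Nothing is claimed about elementary groups.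

**Theorem B.** *Let $\Gamma$ be a nonelementary word-hyperbolic group, and let $A$ be a group generated by a countable set $T\ni1$ with $t^2=1$ for all $t\in T$. There is $f\colon\Gamma\to A$ with $f(\gamma^{-1})=f(\gamma)^{-1}$ such that*

* *(B1) for all $\gamma_1,\gamma_2$, the element $f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}$ is conjugate in $A$ to a product of three elements of $T$;*
* *(B2) $f(K)=A$ for every finite-index subgroup $K\le\Gamma$.*

**Theorem B implies Theorem A.** Take $A=\mathrm{Sym}(n)$ and let $T$ consist of $1$ and the transpositions. Then (B2) is part 2, and Observation 0 gives parts 1 and 3. $\square$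

The rest of the lecture proves Theorem B.

## 4. Syllables become cosets, and how nearest points fail

In $F_2$ an $a$-syllable $a^m$ of $w$ is a stretch of length $|m|$ that the path from $1$ to $w$ spends in a left coset of $\langle a\rangle$. If $C$ is that coset and $u,v$ are the points of $C$ nearest to $1$ and to $w$, then $|m|=d(u,v)$; for all other cosets the two nearest points coincide. This makes sense in any hyperbolic group. Replace $\langle a\rangle$ by a maximal elementary subgroup $E$, let $C$ run over the left cosets of $E$, let $\pi_C(x)$ be the set of nearest points of $C$ to $x$, and try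
$$f(\gamma)=\prod_C\lambda\big(d(\pi_C(1),\pi_C(\gamma))\big),$$
over the cosets where the distance is large, in the order in which a path from $1$ to $\gamma$ meets them.

Here is where this breaks. Take $\Gamma=F_2\times\langle c\rangle$ with $c^2=1$ and generators $a^{\pm1},b^{\pm1},c$. It contains $F_2$ with finite index, so it is nonelementary hyperbolic. Its elements are $wc^\epsilon$ with $w\in F_2$, $\epsilon\in\{0,1\}$, and
$$d(wc^\epsilon,w'c^{\epsilon'})=|w^{-1}w'|+[\epsilon\ne\epsilon'],$$
where the bracket is $1$ if the condition holds and $0$ otherwise. The elements $\gamma$ with $\gamma a^p\gamma^{-1}=a^{\pm p}$ for some $p\ge1$ form $E=\langle a\rangle\times\langle c\rangle$: in $F_2$ the centralizer of $a^p$ is $\langle a\rangle$, and $a^p$ is not conjugate to $a^{-p}$. The nearest point of $C=uE$ to $wc^\epsilon$ is unique: it is $pc^\epsilon$, where $p$ is the point of the line $u\langle a\rangle$ nearest to $w$ in the tree of $F_2$. So the distance from $\pi_C(1)$ to $\pi_C(wc^\epsilon)$ is $|m|+\epsilon$ if $C$ carries an $a$-syllable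 $a^m$ of $w$, and $\epsilon$ otherwise. Assume $\lambda(0)=\lambda(1)=1$, so that the product is finite. For $w=a^{s_1}b\,a^{s_2}b\cdots a^{s_r}b$ with $s_i\ge1$ we get
$$f(w)=\lambda(s_1)\cdots\lambda(s_r),\qquad f(c)=1,\qquad f(wc)=\lambda(s_1+1)\cdots\lambda(s_r+1).$$
Suppose every $\theta\in T\setminus\{1\}$ is a value $\lambda(s)=\theta$ with $\lambda(s+1)=1$. This happens also when $\lambda$ is constant on long blocks separated by long stretches of $1$: let $s$ be the right end of a block. Choosing the $s_i$ in this way, $f(w)f(c)f(wc)^{-1}=\theta_1\cdots\theta_r$ is an arbitrary element of $A$. The defect is out of control.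

The exact point of failure: in the triangle with vertices $1,w,wc$, the sides from $1$ to $w$ and from $1$ to $wc$ pass the same $r$ cosets, yet at each of these cosets the measured length differs by $1$. A bounded error at each coset is fatal, since the number of cosets is unbounded. We need a measurement at $C$ that is exactly the same for two endpoints, once both sides go on to traverse a common later coset.

The remedy is to let the later coset erase the memory of the endpoint. Make each coset have diameter $1$ by adding edges, and project in the new metric. If every geodesic of the new graph from $C$ to $y$ is forced through an edge inside a later coset $D$, then, because any entry point of $D$ is joined to any exit point by a single edge, the projection of $y$ to $C$ depends only on $C$ and $D$. The price is that we must relate the new geodesics to the word metric. Sections 5 and 6 do that; the exactness appears in Lemma 4.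

## 5. Cosets of a maximal elementary subgroup

Fix a finite symmetric generating set $X$ of $\Gamma$, the left-invariant word metric $d$, and $|\gamma|=d(1,\gamma)$. Hyperbolicity means: there is an integer $\delta\ge1$ such that each side of a geodesic triangle in the Cayley graph lies in the $\delta$-neighborhood of the union of the other two. Cutting along a diagonal, each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the union of the other three. Nonelementary means not virtually cyclic (in particular infinite). $N_r$ denotes the closed $r$-neighborhood, and geodesics $[x,y]$ in the Cayley graph always have endpoints in $\Gamma$.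

We use these textbook facts. The infinite hyperbolic group $\Gamma$ has an element $g$ of infinite order, and $m\mapsto g^m$ is a quasi-geodesic, i.e. $|g^m|$ is bounded below and above by linear functions of $|m|$ with positive slopes. By the Morse lemma there is an integer $\mu\ge1$ such that for all $i,j$ the set of $g^s$ with $s$ between $i$ and $j$ and any geodesic $[g^i,g^j]$ are at Hausdorff distance at most $\mu$. The stable length $|\gamma|_\infty=\lim_m|\gamma^m|/m$ exists by subadditivity. It is conjugation-invariant, since $|h\gamma^mh^{-1}|$ and $|\gamma^m|$ differ by at most $2|h|$; it satisfies $|\gamma^k|_\infty=|k|\,|\gamma|_\infty$; and $|g|_\infty>0$ because $m\mapsto g^m$ is a quasi-geodesic.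

**Definition.** Let
$$E=\{\gamma\in\Gamma:\ \gamma g^p\gamma^{-1}=g^p\text{ or }g^{-p}\text{ for some }p\ge1\}.$$
It contains $g$. It is a subgroup: exponents $p,p'$ for $\gamma,\gamma'$ give the exponent $pp'$ for $\gamma\gamma'$, and $\gamma^{-1}$ has the same exponent as $\gamma$. Let $\mathcal C$ be the set of left cosets $\gamma E$; from now on "coset" means an element of $\mathcal C$. In $F_2$ with $g=a$ we get $E=\langle a\rangle$; in $F_2\times\langle c\rangle$ with $g=a$ we get $\langle a\rangle\times\langle c\rangle$.

**(E0) $E$ is close to $\langle g\rangle$.** *With $r_0=2\mu+2\delta$ we have $E\subset N_{r_0}(\langle g\rangle)$. Hence $[E:\langle g\rangle]<\infty$, and $E\ne\Gamma$.*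

**Proof.** Let $\gamma g^p\gamma^{-1}=g^{\epsilon p}$, $\epsilon=\pm1$. For $k\in\mathbb Z$ we have $\gamma g^{pk}=g^{\epsilon pk}\gamma$, so $d(\gamma g^{pk},g^{\epsilon pk})=|\gamma|$. Let $k>0$. By the choice of $\mu$, the point $\gamma$ is within $\mu$ of some $w\in[\gamma g^{-pk},\gamma g^{pk}]$. Consider the quadrilateral with vertices $\gamma g^{-pk},\gamma g^{pk},g^{\epsilon pk},g^{-\epsilon pk}$; two opposite sides, $[\gamma g^{\pm pk},g^{\pm\epsilon pk}]$, have length $|\gamma|$. If $w$ were within $2\delta$ of one of these, then $|g^{pk}|=d(\gamma,\gamma g^{\pm pk})\le\mu+2\delta+|\gamma|$, which is false for large $k$. So for large $k$ the point $w$ is within $2\delta$ of $[g^{-\epsilon pk},g^{\epsilon pk}]$, hence within $2\delta+\mu$ of $\langle g\rangle$, and $\gamma$ is within $r_0$ of $\langle g\rangle$. So each element of $E$ has the form $g^th$ with $|h|\le r_0$, and there are finitely many such $h$; thus $[E:\langle g\rangle]<\infty$. So $E$ is virtually cyclic, while $\Gamma$ is not. $\square$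

**(E1) Cosets are quasiconvex.** *There is an integer $\kappa\ge1$ such that every geodesic with endpoints in a coset $C$ lies in $N_\kappa(C)$.*

**Proof.** Translate so that $C=E$. The endpoints are within $r_0$ of some $g^i,g^j$. In the quadrilateral formed by them, each point of the geodesic is within $2\delta$ of $[g^i,g^j]$ or of a side of length at most $r_0$, so within $2\delta+r_0$ of $[g^i,g^j]\subset N_\mu(E)$. Take $\kappa=2\delta+r_0+\mu$. $\square$

**(E2) Different cosets do not run along each other.** *For each $r\ge0$ there is $\beta(r)<\infty$, nondecreasing in $r$, with $\mathrm{diam}(N_r(C)\cap N_r(D))\le\beta(r)$ for all cosets $C\ne D$.*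

**Proof.** Translate so that $C=E$, $D=\gamma E$, $\gamma\notin E$, and put $r'=r+r_0$. Suppose the intersection contains two points at distance at least $L$. Each is within $r'$ of $\langle g\rangle$ and of $\gamma\langle g\rangle$ by (E0). So there are $i,j,k,l$ with $d(g^i,\gamma g^k)\le2r'$, $d(g^j,\gamma g^l)\le2r'$ and $d(\gamma g^k,\gamma g^l)\ge L-2r'$, whence $|l-k|\ge(L-2r')/|g|$. Replacing $\gamma$ by $g^{-i}\gamma g^k\notin E$ (and $j,l$ by $j-i,l-k$) we may assume $i=k=0$. Let $s$ lie between $0$ and $l$. Then $\gamma g^s$ is within $\mu$ of $[\gamma,\gamma g^l]$, whose points are within $2\delta+2r'$ of $[1,g^j]$, whose points are within $\mu$ of $\langle g\rangle$. So for some $t(s)\in\mathbb Z$ the element $g^{-t(s)}\gamma g^s$ lies in the ball of radius $2\mu+2\delta+2r'$ about $1$. There are $|l|+1$ values of $s$. If $|l|$ is at least the cardinality of that ball, two values $s\ne s'$ give the same element, so $\gamma g^{s-s'}\gamma^{-1}=g^{t(s)-t(s')}$. Comparing stable lengths, $|s-s'|=|t(s)-t(s')|$, so $\gamma\in E$, a contradiction.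 Hence $|l|$, and with it $L$, is bounded in terms of $r$. Let $\beta(r)$ be the supremum of the diameters in question; it is nondecreasing because the sets grow with $r$. $\square$

**Definition.** For $x\in\Gamma$ and a coset $C$, let $\pi_C(x)$ be the set of $d$-nearest points of $C$ to $x$.

**(E3) Far-apart nearest points force the geodesic along $C$.** *Let $c_0=8\delta+2\kappa+2$. If $u\in\pi_C(x)$, $v\in\pi_C(y)$ and $d(u,v)>c_0$, then any geodesic $[x,y]$ has vertices $u',v'$ with $d(u,u'),d(v,v')\le c_0$ such that the part of $[x,y]$ between $u'$ and $v'$ lies in $N_{c_0}(C)$. Hence always $d(u,v)\le d(x,y)+2c_0$.*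

**Proof.** Let $w\in[u,v]$; then $d(w,C)\le\kappa$. Suppose $w$ is within $2\delta$ of some $s\in[x,u]$. Then $u$ is also a nearest point of $C$ to $s$: for $q\in C$ we have $d(x,s)+d(s,u)=d(x,u)\le d(x,q)\le d(x,s)+d(s,q)$. So $d(s,u)=d(s,C)\le2\delta+\kappa$ and $d(w,u)\le4\delta+\kappa$. In the same way, if $w$ is within $2\delta$ of $[y,v]$, then $d(w,v)\le4\delta+\kappa$. Let $w_1,w_2\in[u,v]$ be the points at distance $4\delta+\kappa+1$ from $u$, resp. from $v$; they are vertices. Since $d(u,v)>2(4\delta+\kappa+1)$, each of them is at distance greater than $4\delta+\kappa$ from both $u$ and $v$. So, by the quadrilateral $x,u,v,y$, both are within $2\delta$ of $[x,y]$, and within $2\delta+1$ of vertices $u',v'\in[x,y]$. Thus $d(u,u'),d(v,v')\le6\delta+\kappa+2\le c_0$. In the quadrilateral $u',w_1,w_2,v'$, with $[w_1,w_2]\subset[u,v]\subset N_\kappa(C)$, every point of $[u',v']$ is within $2\delta$ of $[w_1,w_2]$ or of a side of length at most $2\delta+1$ with an end $w_1$ or $w_2$; so it is within $2\delta+(2\delta+1)+\kappa\le c_0$ of $C$. Finally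 $d(u,v)\le d(u',v')+2c_0\le d(x,y)+2c_0$, and if $d(u,v)\le c_0$ this is trivial. $\square$

**(E4) A coset has a small shadow on any other.** *With $c_1=\beta(c_0)+2c_0$: if $C\ne D$, then $\mathrm{diam}\bigcup_{w\in D}\pi_C(w)\le c_1$.*

**Proof.** Let $w,w'\in D$, $u\in\pi_C(w)$, $v\in\pi_C(w')$. If $d(u,v)>c_0$, the points $u',v'\in[w,w']$ of (E3) lie in $N_{c_0}(C)\cap N_\kappa(D)$, and $\kappa\le c_0$, so $d(u',v')\le\beta(c_0)$ and $d(u,v)\le c_1$. $\square$

**(E5) Broken geodesics cost a logarithm.** *If geodesics $[w_{i-1},w_i]$, $1\le i\le\ell$, $\ell\ge1$, are concatenated, then every vertex of any geodesic $[w_0,w_\ell]$ is within $\Lambda(\ell):=\delta(\log_2\ell+2)+1$ of a vertex of the concatenation.*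

**Proof.** We show by induction on $k$: if $\ell\le2^k$, every point of $[w_0,w_\ell]$ is within $\delta(k+1)$ of the concatenation. If $\ell=1$, this holds because a bigon is a degenerate triangle. If $2\le\ell\le2^{k+1}$, split the concatenation into two pieces of at least $1$ and at most $2^k$ geodesics, at $w_i$ say. A point of $[w_0,w_\ell]$ is within $\delta$ of $[w_0,w_i]\cup[w_i,w_\ell]$, and the induction hypothesis adds $\delta(k+1)$. Now take $k=\lceil\log_2\ell\rceil\le\log_2\ell+1$; the extra $1$ moves to a vertex. $\square$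

Note that $\Lambda$ is nondecreasing and grows logarithmically.

## 6. The electric graph, and cosets that a geodesic can avoid

**Definition.** The electric graph $\hat G$ has vertex set $\Gamma$, with $x\sim y$ if and only if $x\ne y$ and $x^{-1}y\in X\cup E$. Let $\hat d\le d$ be its path metric; it is $\Gamma$-invariant and integer-valued. An edge with both ends in a coset $D$ is a $D$-edge; the other edges are $X$-edges.

For instance, in $F_2$ with $X=\{a^{\pm1},b^{\pm1}\}$ and $E=\langle a\rangle$, the element $a^3b^2a^{-1}$ has $\hat d$-distance $1+2+1=4$ from $1$: an $a$-syllable costs $1$, and $b^m$ costs $|m|$.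

Any two distinct vertices of a coset $D$ are adjacent. So a $\hat d$-geodesic contains at most two vertices of $D$, and if it contains two, they are joined by its unique $D$-edge. For each edge $e=\{p,q\}$ fix a $d$-geodesic $\sigma(e)$ from $p$ to $q$. Every vertex $m$ of $\sigma(e)$ is at $\hat d$-distance at most $\kappa+1$ from both ends of $e$: for an $X$-edge this is trivial, and for a $D$-edge $m$ is within $\kappa$ of a point of $D$ by (E1), which is equal or adjacent to each end.

The next lemma says that a word geodesic is shadowed by the unfolded electric geodesic. We write $V(q)$ for the set of vertices of a path $q$.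

**Lemma 1.** *There is $R_2$ such that if $[x,z]$ is a $d$-geodesic and $q$ is a $\hat d$-geodesic from $x$ to $z$, then every vertex of $[x,z]$ is within $d$-distance $R_2$ of a vertex of $q$ or of a vertex of $\sigma(e)$ for some edge $e$ of $q$.*

**Step 1: the vertices of $[x,z]$ are uniformly $\hat d$-close to $q$.** Let $R$ be the maximum of $\hat d(m,V(q))$ over vertices $m\in[x,z]$, attained at $m$, and suppose $R\ge1$. Along $[x,z]$, the function $\hat d(m,\cdot)$ changes by at most $1$ per step. Moving from $m$ towards $x$, let $m_-$ be the first vertex with $\hat d(m,m_-)=2R$ if there is one, and $m_-=x$ otherwise. Define $m_+$ similarly towards $z$. Then $\hat d(m,m_\pm)\le2R$. Choose $y_\pm\in V(q)$ with $\hat d(m_\pm,y_\pm)\le R$, taking $y_\pm=m_\pm$ if $m_\pm$ is an endpoint of $[x,z]$. Consider the path made of a $\hat d$-geodesic from $m_-$ to $y_-$ (a leg), the part of $q$ from $y_-$ to $y_+$, and a $\hat d$-geodesic from $y_+$ to $m_+$ (a leg). Since $\hat d(y_-,y_+)\le R+4R+R$, it has at most $R+6R+R=8R$ edges. It has at least one edge: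 otherwise $m_-=y_-=m_+$, and since $m$ lies between $m_-$ and $m_+$ on $[x,z]$, $m=y_-\in V(q)$, against $R\ge1$.

Apply (E5) to the geodesics $\sigma(e)$, for $e$ running along this path. The vertex $m$ lies on $[m_-,m_+]\subset[x,z]$, so it is within $\Lambda(8R)$ of a vertex of some $\sigma(e)$, and $\hat d(m,p)\le\Lambda(8R)+\kappa+1$ for an end $p$ of $e$. If $e$ is in $q$, then $p\in V(q)$ and $\hat d(m,p)\ge R$. If $e$ is in a leg, that leg is nontrivial, so the corresponding $m_\pm$ is not an endpoint of $[x,z]$; hence $\hat d(m,m_\pm)=2R$ and, as the leg has length at most $R$, $\hat d(m,p)\ge2R-R=R$. In all cases $R\le\Lambda(8R)+\kappa+1$. Since $\Lambda$ grows logarithmically, $R\le R_1$ for an integer constant $R_1\ge1$.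

**Step 2: from $\hat d$-close to $d$-close.** Choose an integer $S_0\ge1$ with $S_0-R_1>\Lambda(2S_0+4R_1)+\kappa+1$. For an arbitrary vertex $m$ of $[x,z]$ repeat the construction with $S_0$ in place of $2R$, and with $\hat d(m_\pm,y_\pm)\le R_1$, which is possible by Step 1. The path has at most $R_1+(R_1+2S_0+R_1)+R_1=2S_0+4R_1$ edges. If it has none, then $m\in V(q)$ as before. Otherwise $m$ is within $R_2:=\Lambda(2S_0+4R_1)$ of a vertex of some $\sigma(e)$. If $e$ were in a leg, then for an end $p$ of $e$ we would have $S_0-R_1\le\hat d(m,p)\le R_2+\kappa+1$, contradicting the choice of $S_0$. So $e$ is in $q$. $\square$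

The next lemma is the bridge between the two metrics: a coset that some electric geodesic avoids sees the two endpoints at bounded distance.

**Lemma 2.** *There is $K_0$ such that if some $\hat d$-geodesic $q$ from $x$ to $z$ has no $C$-edge, then $d(u,v)\le K_0$ for all $u\in\pi_C(x)$, $v\in\pi_C(z)$.*

**Proof.** If $x=z$, (E3) gives $d(u,v)\le2c_0$. Let $x\ne z$ and $d(u,v)>c_0$, and take $[u',v']\subset[x,z]$ as in (E3). Since $q$ has an edge, each vertex of $q$ is an end of an edge of $q$; so by Lemma 1 we can assign to each vertex $m$ of $[u',v']$ an edge $e$ of $q$ such that $m$ is within $R_2$ of a vertex of $\sigma(e)$.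

First we bound the number of $m$ assigned to one edge $e$. If $e$ is an $X$-edge, these $m$ form a set of diameter at most $2R_2+1$. If $e$ is a $D$-edge, then $D\ne C$ by hypothesis, and these $m$ lie in $N_{R_2+\kappa}(D)\cap N_{c_0}(C)$, of diameter at most $\beta(R_2+\kappa+c_0)$ by (E2). As the $m$ lie on a geodesic, a set of them of diameter at most $t$ has at most $t+1$ elements. So at most $B:=\beta(R_2+\kappa+c_0)+2R_2+2$ of them are assigned to $e$.

Next we bound the number of assigned edges. Both ends $p$ of an assigned edge satisfy $\hat d(p,C)\le\rho:=R_2+\kappa+1+c_0$, because $d(m,C)\le c_0$. As $C$ has $\hat d$-diameter at most $1$, any two such ends are at $\hat d$-distance at most $2\rho+1$. So all assigned edges lie on a subpath of the geodesic $q$ with at most $2\rho+1$ edges.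

Hence $[u',v']$ has at most $(2\rho+1)B$ vertices, $d(u',v')\le(2\rho+1)B$, and $d(u,v)\le(2\rho+1)B+2c_0=:K_0$. This bound also covers the cases $x=z$ and $d(u,v)\le c_0$. $\square$

## 7. Electric projections and forced cosets

**Definition.** For a coset $C$ and $x\in\Gamma$ put $\Pi_C(x)=\{u\in C:\hat d(x,u)=\hat d(x,C)\}$; for $C\ne D$ put $\Pi_C(D)=\{u\in C:\hat d(u,D)=\hat d(C,D)\}$. These sets are nonempty, since $\hat d$ is integer-valued. Put
$$d_C(x,z)=\mathrm{diam}_d\big(\Pi_C(x)\cup\Pi_C(z)\big).$$
Let $\mathcal W(x,z)=\mathcal W(z,x)$ be the set of cosets $C$ such that *every* $\hat d$-geodesic from $x$ to $z$ has a $C$-edge.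

The quantity $d_C$ is symmetric, $\Gamma$-invariant in the sense $d_{\gamma C}(\gamma x,\gamma z)=d_C(x,z)$, and finite by Lemma 3 below, hence a nonnegative integer. For any sets with $W\ne\emptyset$,
$$\mathrm{diam}(U\cup V)\le\mathrm{diam}(U\cup W)+\mathrm{diam}(W\cup V),\tag{1}$$
since a point of $U$ and a point of $V$ can be compared via a point of $W$, and two points of $U$ (or of $V$) already occur on the right. In particular $d_C(x,y)\le d_C(x,z)+d_C(z,y)$.

*Example in $F_2$.* For $\gamma=a^3b^2a^{-1}$ we have $\mathcal W(1,\gamma)=\{E,\,a^3b^2E\}$. Here $\Pi_E(1)=\{1\}$ and $\Pi_E(\gamma)=\{a^3\}$, so $d_E(1,\gamma)=3$; at $C=a^3b^2E$ the projections are $a^3b^2$ and $\gamma$, so $d_C(1,\gamma)=1$. At $C=a^3bE$ both projections are $a^3b$ and $d_C(1,\gamma)=0$.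

*Example in $F_2\times\langle c\rangle$.* Let $y=a^kb\,a^m v\,c^\epsilon$ with $m\ne0$ and $v$ empty or a reduced word beginning with $b^{\pm1}$. We claim $\Pi_E(y)=\{a^k,a^kc\}$, whatever $\epsilon$ is. In the $F_2$-coordinate, deleting the edge between $a^k$ and $a^kb$ separates $E$ from $y$, so every path from $E$ to $y$ passes over $a^k$; hence points $a^ic^{\epsilon'}$ with $i\ne k$ are not nearest. A geodesic from $a^k$ to $y$ passes over $a^kb$ and, for the same reason, over $a^kba^m$. So it has two vertices in $D=a^kbE$ with different $F_2$-coordinates, and these are joined by its $D$-edge. Multiply the part before that $D$-edge, including the edge's first end, by the central element $c$. The $D$-edge remains an edge, and we get a path of the same length from $a^kc$ to $y$. So $\hat d(a^kc,y)\le\hat d(a^k,y)$, and the reverse inequality is proved in the same way. The level bit $\epsilon$ that spoiled Section 4 is gone. If the word stops before a next coset is traversed, it is still there: $\Pi_E(a^kbc^\epsilon)=\{a^kc^\epsilon\}$, because $a^kc^\epsilon$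 is at distance $1$ from $a^kbc^\epsilon$ and the other points of $E$ are not adjacent to it. This shows why one last coset will need separate care.

**Lemma 3.** *With $K_1=3K_0+c_1$:*

* *(a) if $u\in\Pi_C(x)$, $v\in\pi_C(x)$, then $d(u,v)\le K_0$;*
* *(b) if $C\notin\mathcal W(x,z)$, then $d_C(x,z)\le K_1$;*
* *(c) if $C\ne D$, $w\in D$, then $\mathrm{diam}(\Pi_C(D)\cup\Pi_C(w))\le K_1$;*
* *(d) $d_C(x,z)\le d(x,z)+2K_0+2c_0$.*

**Proof.** The lemma transfers Section 5 to the projections $\Pi$.

(a) A $\hat d$-geodesic from $x$ to $u$ meets $C$ only in $u$, so it has no $C$-edge. Since $\pi_C(u)=\{u\}$, Lemma 2, applied to $x$ and $u$, gives the claim.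

(b) Some $\hat d$-geodesic from $x$ to $z$ has no $C$-edge. By Lemma 2, points of $\pi_C(x)$ and $\pi_C(z)$ are within $K_0$; by (a), points of $\Pi_C(x)$ and $\Pi_C(z)$ are within $K_0$ of every point of $\pi_C(x)$, resp. $\pi_C(z)$. So all distances in question are at most $3K_0$.

(c) If $u\in\Pi_C(D)$, pick $v\in D$ with $\hat d(u,v)=\hat d(C,D)$. As $\hat d(v,C)\ge\hat d(C,D)$, we have $u\in\Pi_C(v)$, so by (a) $u$ is within $K_0$ of $\pi_C(v)$. Also by (a), each point of $\Pi_C(w)$ is within $K_0$ of $\pi_C(w)$. By (E4) all distances in question are at most $2K_0+c_1$.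

(d) Points of $\Pi_C(x)$ and $\Pi_C(z)$ are within $K_0$ of points of $\pi_C(x)$ and $\pi_C(z)$, which are at distance at most $d(x,z)+2c_0$ by (E3); and two points of $\Pi_C(x)$, or of $\Pi_C(z)$, are within $2K_0$ by (a). $\square$

The next lemma contains the exact statements that the nearest-point projection could not deliver. All inequalities in it are between integers that turn out to be equal.

**Lemma 4.** *Let $C\in\mathcal W(x,y)$.*

* *(i) $\hat d(x,y)=\hat d(x,C)+1+\hat d(C,y)$. The $C$-edge of any $\hat d$-geodesic from $x$ to $y$ starts in $\Pi_C(x)$, ends in $\Pi_C(y)$, and is its edge number $\hat d(x,C)+1$. Conversely, for $u\in\Pi_C(x)$, $v\in\Pi_C(y)$ we have $u\ne v$, and any concatenation of a geodesic from $x$ to $u$, the edge $uv$, and a geodesic from $v$ to $y$ is a geodesic. In particular $\Pi_C(x)\cap\Pi_C(y)=\emptyset$.*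
* *(ii) For distinct $C,D\in\mathcal W(x,y)$, $\hat d(x,C)\ne\hat d(x,D)$. Say that $C$ precedes $D$ from $x$ if $\hat d(x,C)<\hat d(x,D)$; then $D$ precedes $C$ from $y$. The set $\mathcal W(x,y)$ is finite.*
* *(iii) If $C,D\in\mathcal W(x,y)$ and $C$ precedes $D$ from $x$, then $\Pi_D(x)=\Pi_D(C)$ and $\Pi_C(y)=\Pi_C(D)$.*
* *(iv) If $D\in\mathcal W(x,y)\cap\mathcal W(x,z)$ and $C\in\mathcal W(x,y)$ precedes $D$ from $x$, then $C\in\mathcal W(x,z)$ and $\Pi_C(y)=\Pi_C(z)$.*

**Proof.** "Geodesic" means $\hat d$-geodesic here.

(i) If a geodesic traverses its $C$-edge from $u$ to $v$, then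
$$\hat d(x,y)=\hat d(x,u)+1+\hat d(v,y)\ge\hat d(x,C)+1+\hat d(C,y).$$
For $u_0\in\Pi_C(x)$, $v_0\in\Pi_C(y)$ we have $\hat d(x,y)\le\hat d(x,C)+\hat d(u_0,v_0)+\hat d(C,y)$ with $\hat d(u_0,v_0)\le1$. So all are equalities. Therefore $u\in\Pi_C(x)$, $v\in\Pi_C(y)$, the edge has number $\hat d(x,u)+1=\hat d(x,C)+1$; and $\hat d(u_0,v_0)=1$, so $u_0\ne v_0$ and the concatenation through $u_0,v_0$ has length $\hat d(x,y)$.

(ii) Cosets are disjoint, so the $C$-edge and the $D$-edge of a geodesic are different edges; by (i) their numbers are $\hat d(x,C)+1$ and $\hat d(x,D)+1$. By (i) also $\hat d(y,C)=\hat d(x,y)-1-\hat d(x,C)$, which reverses the order. A geodesic has finitely many edges, and different elements of $\mathcal W(x,y)$ use different ones.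

(iii) By (ii), exchanging $(x,C)$ with $(y,D)$ turns the second equality into the first, so only the first needs proof. Let $w\in\Pi_D(x)$ and let $\alpha$ be a geodesic from $x$ to $w$, of length $|\alpha|=\hat d(x,D)$. By (i) for $D$, $\alpha$ extends to a geodesic from $x$ to $y$. The $C$-edge of the latter is edge number $\hat d(x,C)+1\le\hat d(x,D)=|\alpha|$, so it lies in $\alpha$. Let $v\in C$ be its end. Then
$$\hat d(x,D)=|\alpha|=\hat d(x,C)+1+\hat d(v,w)\ge\hat d(x,C)+1+\hat d(C,w)\ge\hat d(x,C)+1+\hat d(C,D).$$
Conversely, for any $w'\in\Pi_D(C)$, going from $x$ to a point of $\Pi_C(x)$, by at most one edge to a point of $C$ nearest to $w'$, and on to $w'$ shows $\hat d(x,D)\le\hat d(x,w')\le\hat d(x,C)+1+\hat d(C,D)$. So all are equalities. From $\hat d(C,w)=\hat d(C,D)$ we get $w\in\Pi_D(C)$, and from $\hat d(x,w')=\hat d(x,D)$ we get $w'\in\Pi_D(x)$.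

(iv) Let $\alpha$ be a geodesic from $x$ to $z$. By (i) for $D\in\mathcal W(x,z)$, its $D$-edge starts at some $w\in\Pi_D(x)$, and the part of $\alpha$ from $x$ to $w$ has length $\hat d(x,D)$. By (i) for $D\in\mathcal W(x,y)$, this part extends to a geodesic from $x$ to $y$, whose $C$-edge has number $\hat d(x,C)+1\le\hat d(x,D)$. So this $C$-edge lies in $\alpha$. Thus every such $\alpha$ has a $C$-edge: $C\in\mathcal W(x,z)$. By (iii), applied to $(x,y)$ and to $(x,z)$, $\Pi_C(y)=\Pi_C(D)=\Pi_C(z)$. $\square$

## 8. The map and its triangles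

Let $A,T$ be as in Theorem B. Let $\lambda\colon\mathbb Z_{\ge0}\to T$ satisfy

* **(λ1)** $\lambda(s)=1$ for $s\le2K_1$;
* **(λ2)** if $|s-s'|\le K_1$, then $\lambda(s)=\lambda(s')$ or $1\in\{\lambda(s),\lambda(s')\}$.

In $F_2$ neither condition was needed. Here (λ1) removes cosets seen by only one side of a triangle, and (λ2) absorbs the bounded error at the one coset per corner where Lemma 4(iv) gives no exact equality.

**Definition.** Put
$$F(x,y)=\prod_{C\in\mathcal W(x,y)}\lambda(d_C(x,y)),$$
the product taken in the order from $x$ (first factor leftmost; an empty product is $1$), and $f(\gamma)=F(1,\gamma)$.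

By Lemma 4(ii) this is a finite, well-ordered product. By invariance, $F(\gamma x,\gamma y)=F(x,y)$. Exchanging $x$ and $y$ reverses the order, and $\lambda(\cdot)^2=1$, so $F(y,x)=F(x,y)^{-1}$. Hence $f(\gamma^{-1})=F(1,\gamma^{-1})=F(\gamma,1)=f(\gamma)^{-1}$.

**Proposition 5.** *For all $x,y,z\in\Gamma$, $F(x,y)F(y,z)F(z,x)$ is conjugate to a product of three elements of $T$. Hence so is $f(\gamma_1)f(\gamma_2)f(\gamma_1\gamma_2)^{-1}=F(1,\gamma_1)F(\gamma_1,\gamma_1\gamma_2)F(\gamma_1\gamma_2,1)$.*

**Step 1: the common part at each corner.** We isolate the cosets that two sides share and on which they agree exactly. Let $\mathcal W_x=\mathcal W(x,y)\cap\mathcal W(x,z)$, and similarly $\mathcal W_y=\mathcal W(y,x)\cap\mathcal W(y,z)$, $\mathcal W_z=\mathcal W(z,x)\cap\mathcal W(z,y)$. If $\mathcal W_x\ne\emptyset$, let $D_x$ be its last element from $x$. By Lemma 4(iv), applied also with $y,z$ exchanged, the elements of $\mathcal W(x,y)$ preceding $D_x$ from $x$ are exactly the elements of $\mathcal W(x,z)$ preceding $D_x$ from $x$, and both are exactly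 the elements of $\mathcal W_x\setminus\{D_x\}$. For each such $C$ we have $\Pi_C(y)=\Pi_C(z)$, so $d_C(x,y)=d_C(x,z)$. Let $a_x$ be the product of $\lambda(d_C(x,y))=\lambda(d_C(x,z))$ over $C\in\mathcal W_x\setminus\{D_x\}$, in the order from $x$; put $a_x=1$ if $\mathcal W_x=\emptyset$. Define $D_y,a_y,D_z,a_z$ similarly.

**Step 2: nothing else contributes.** If $C\in\mathcal W(x,y)$ and $\lambda(d_C(x,y))\ne1$, then $d_C(x,y)>2K_1$ by (λ1), so $d_C(x,z)>K_1$ or $d_C(y,z)>K_1$. By Lemma 3(b), $C\in\mathcal W(x,z)$ or $C\in\mathcal W(y,z)$, that is, $C\in\mathcal W_x\cup\mathcal W_y$. Thus $F(x,y)$ equals the ordered product over $\mathcal W_x\cup\mathcal W_y$ only, and similarly for the other pairs.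

**Step 3: at most one coset is seen by all three sides.** Let $\mathcal W_{xyz}=\mathcal W(x,y)\cap\mathcal W(y,z)\cap\mathcal W(x,z)$; this is also $\mathcal W_x\cap\mathcal W_y$, and likewise for the other pairs of corners. If $C\in\mathcal W_{xyz}$, then $C=D_x$: otherwise $C\in\mathcal W_x\setminus\{D_x\}$, so $\Pi_C(y)=\Pi_C(z)\ne\emptyset$, while $C\in\mathcal W(y,z)$ makes these sets disjoint by Lemma 4(i). Likewise $C=D_y=D_z$. So $\mathcal W_{xyz}$ has at most one element.

**Step 4: the case $\mathcal W_{xyz}=\{D\}$.** Then $D=D_x=D_y=D_z$. In the order from $x$ to $y$, the set $\mathcal W_x\cup\mathcal W_y$ consists of $\mathcal W_x\setminus\{D\}$, then $D$, then $\mathcal W_y\setminus\{D\}$ in the order opposite to that from $y$. Since all factors are their own inverses, the last group contributes $a_y^{-1}$. So $F(x,y)=a_x\lambda(d_D(x,y))a_y^{-1}$, and similarly $F(y,z)=a_y\lambda(d_D(y,z))a_z^{-1}$, $F(z,x)=a_z\lambda(d_D(z,x))a_x^{-1}$. The product is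
$$a_x\,\lambda(d_D(x,y))\,\lambda(d_D(y,z))\,\lambda(d_D(z,x))\,a_x^{-1}.$$

**Step 5: the case $\mathcal W_{xyz}=\emptyset$.** Now $\mathcal W_x\cap\mathcal W_y=\emptyset$, and from $x$ every element of $\mathcal W_x$ precedes every element of $\mathcal W_y$: if $C'\in\mathcal W_y$ preceded $C\in\mathcal W_x$, then Lemma 4(iv) with $D=C$ and with $C'$ in the role of $C$ would give $C'\in\mathcal W(x,z)$, so $C'\in\mathcal W_{xyz}$. The same holds for the other pairs. Write $\lambda_x^y=\lambda(d_{D_x}(x,y))$ if $\mathcal W_x\ne\emptyset$ and $\lambda_x^y=1$ otherwise, and define the other symbols in the same way (the lower letter is the corner, the two letters together are the side). From $x$ to $y$ we meet $\mathcal W_x\setminus\{D_x\}$, then $D_x$, then $D_y$, then the rest of $\mathcal W_y$ in the order opposite to that from $y$. Hence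
$$F(x,y)=a_x\lambda_x^y\lambda_y^xa_y^{-1},\quad F(y,z)=a_y\lambda_y^z\lambda_z^ya_z^{-1},\quad F(z,x)=a_z\lambda_z^x\lambda_x^za_x^{-1}.$$
Multiplying, and moving $a_x$ and $\lambda_x^z$ around cyclically, $F(x,y)F(y,z)F(z,x)$ is conjugate to
$$(\lambda_x^z\lambda_x^y)(\lambda_y^x\lambda_y^z)(\lambda_z^y\lambda_z^x).$$
Each bracket lies in $T$. If $\mathcal W_x=\emptyset$, the first bracket is $1$. If not, $D_x\notin\mathcal W(y,z)$, so $d_{D_x}(y,z)\le K_1$ by Lemma 3(b), and $|d_{D_x}(x,y)-d_{D_x}(x,z)|\le K_1$ by the triangle inequality. By (λ2) the two factors are equal, and then their product is $1\in T$, or one of them is $1$, and then the product is the other one. Likewise for the other brackets.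

The last statement of the proposition follows from $F(\gamma_1,\gamma_1\gamma_2)=F(1,\gamma_2)=f(\gamma_2)$ and $F(\gamma_1\gamma_2,1)=f(\gamma_1\gamma_2)^{-1}$. $\square$

## 9. Reading prescribed factors off long words

We now need the analogue of reading off the syllables of $a^{m_1}b\cdots a^{m_r}b$. Fix $b\in\Gamma\setminus E$, which exists by (E0). Let $P=\Pi_E(b^{-1}E)$ and $Q=\Pi_E(bE)$. These and $\Pi_E(b)$ are nonempty, and they are finite by Lemma 3(c),(a). Let $\eta_0$ be the maximal word length of elements of $P\cup Q\cup\Pi_E(b)\cup\{1\}$, and put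
$$\eta=2\eta_0,\qquad M_0=|b|+2K_0+2c_0+2K_1.$$
For $P'\in\{P,\{1\}\}$, $Q'\in\{Q,\Pi_E(b)\}$ and $m\in\mathbb Z$,
$$\big|\mathrm{diam}(P'\cup g^mQ')-|g^m|\big|\le\eta.\tag{2}$$
Indeed $\big|d(p,g^mq)-|g^m|\big|\le|p|+|q|\le2\eta_0$ for $p\in P'$, $q\in Q'$, while $P'$ and $g^mQ'$ have diameter at most $2\eta_0$.

**Lemma 6.** *Let $r\ge1$ and $m_1,\dots,m_r\in\mathbb Z$ with $|g^{m_i}|>\eta+2K_1$. Put $\gamma_0=1$, $\gamma_i=\gamma_{i-1}g^{m_i}b$ for $1\le i\le r$, $C_i=\gamma_{i-1}E$ for $1\le i\le r+1$, and $\gamma=\gamma_r$. Then $C_1,\dots,C_r$ are distinct elements of $\mathcal W(1,\gamma)$, in this order from $1$; $\big|d_{C_i}(1,\gamma)-|g^{m_i}|\big|\le\eta$ for $1\le i\le r$; and every other $C\in\mathcal W(1,\gamma)$ has $d_C(1,\gamma)\le M_0$.*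

**Proof.** We have $C_i\ne C_{i+1}$ since $g^{m_i}b\notin E$. As $C_{i-1}=\gamma_{i-1}b^{-1}E$ for $i\ge2$, and $C_{i+1}=\gamma_{i-1}g^{m_i}bE$ with $g^{m_i}E=E$, invariance gives
$$\Pi_{C_i}(C_{i-1})=\gamma_{i-1}P\quad(i\ge2),\qquad\Pi_{C_i}(C_{i+1})=\gamma_{i-1}g^{m_i}Q.\tag{3}$$

**Step 1: every geodesic from $1$ to $C_{i+1}$ is forced through $C_i$.** By induction we show, for $1\le i\le r$:

* (a$_i$) $\Pi_{C_i}(1)=\{1\}$ if $i=1$, and $\Pi_{C_i}(1)=\Pi_{C_i}(C_{i-1})$ if $i\ge2$;
* (b$_i$) $C_i\in\mathcal W(1,w)$ for all $w\in C_{i+1}$.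

(a$_1$) holds as $1\in E=C_1$.

(a$_i$) implies (b$_i$): By (a$_i$) and (3), $\Pi_{C_i}(1)=\gamma_{i-1}P'$ with $P'\in\{P,\{1\}\}$. By Lemma 3(c) the diameter of $\Pi_{C_i}(w)\cup\Pi_{C_i}(C_{i+1})$ is at most $K_1$. So (1), (3) and (2) give $d_{C_i}(1,w)\ge\mathrm{diam}(P'\cup g^{m_i}Q)-K_1\ge|g^{m_i}|-\eta-K_1>K_1$. Apply Lemma 3(b).

(b$_i$) implies (a$_{i+1}$), for $i<r$: Let $w\in\Pi_{C_{i+1}}(1)$ and let $\alpha$ be a $\hat d$-geodesic from $1$ to $w$. By (b$_i$) it has a $C_i$-edge; let $v\in C_i$ be the end of this edge. Then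
$$\hat d(1,C_{i+1})=|\alpha|\ge\hat d(1,C_i)+1+\hat d(v,w)\ge\hat d(1,C_i)+1+\hat d(C_i,w)\ge\hat d(1,C_i)+1+\hat d(C_i,C_{i+1}).$$
For any $w'\in\Pi_{C_{i+1}}(C_i)$ we have $\hat d(1,C_{i+1})\le\hat d(1,w')\le\hat d(1,C_i)+1+\hat d(C_i,C_{i+1})$. So all are equalities. Hence $w\in\Pi_{C_{i+1}}(C_i)$ and $w'\in\Pi_{C_{i+1}}(1)$, that is, $\Pi_{C_{i+1}}(1)=\Pi_{C_{i+1}}(C_i)$.

**Step 2: all $C_i$ lie in $\mathcal W(1,\gamma)$, in order.** $C_r\in\mathcal W(1,\gamma)$ by (b$_r$), as $\gamma\in C_{r+1}$. If $i<r$ and $C_{i+1}\in\mathcal W(1,\gamma)$, then any $\hat d$-geodesic from $1$ to $\gamma$ has a $C_{i+1}$-edge, starting at some $w\in C_{i+1}$. Its part from $1$ to $w$ has a $C_i$-edge by (b$_i$). So $C_i\in\mathcal W(1,\gamma)$, and $C_i$ precedes $C_{i+1}$ from $1$. In particular the $C_i$ are distinct.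

**Step 3: the lengths at the $C_i$.** For $i<r$, Lemma 4(iii) and (3) give $\Pi_{C_i}(\gamma)=\Pi_{C_i}(C_{i+1})=\gamma_{i-1}g^{m_i}Q$. For $i=r$, $\gamma=\gamma_{r-1}g^{m_r}b$ and $C_r=\gamma_{r-1}g^{m_r}E$ give $\Pi_{C_r}(\gamma)=\gamma_{r-1}g^{m_r}\Pi_E(b)$. With (a$_i$) this says $d_{C_i}(1,\gamma)=\mathrm{diam}(P'\cup g^{m_i}Q')$ with $P',Q'$ as in (2), and (2) is the asserted estimate.

**Step 4: the other cosets see little.** Let $C\in\mathcal W(1,\gamma)\setminus\{C_1,\dots,C_r\}$. As $\hat d(1,C_1)=0$, $C_1$ is first. So $C$ lies between $C_i$ and $C_{i+1}$ for some $i<r$, or it follows $C_r$, in which case we put $i=r$. Let $p=\gamma_{i-1}g^{m_i}\in C_i$, so $pb=\gamma_i$. By Lemma 4(iii) $\Pi_C(1)=\Pi_C(C_i)$, and $\mathrm{diam}(\Pi_C(C_i)\cup\Pi_C(p))\le K_1$ by Lemma 3(c). If $i<r$, then $\Pi_C(\gamma)=\Pi_C(C_{i+1})$ by Lemma 4(iii), and $\mathrm{diam}(\Pi_C(C_{i+1})\cup\Pi_C(pb))\le K_1$ by Lemma 3(c), as $pb\in C_{i+1}$. If $i=r$, then $pb=\gamma$. So by (1) and Lemma 3(d), $d_C(1,\gamma)\le d_C(p,pb)+2K_1\le|b|+2K_0+2c_0+2K_1=M_0$. $\square$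

**Proof of Theorem B.**

**Step 1: choosing $\lambda$.** We need $\lambda$ to be insensitive to the error $\eta$ in Lemma 6, trivial up to $M_0$, and to satisfy (λ1), (λ2). Since $|g^m|\to\infty$ as $m\to\infty$, we can choose positive integers $n_1,n_2,\dots$ with
$$j!\mid n_j,\qquad|g^{n_1}|>M_0+\eta+3K_1,\qquad|g^{n_{j+1}}|>|g^{n_j}|+2\eta+K_1 .$$
Choose a sequence $(t_j)_{j\ge1}$ in $T$ in which every element of the countable set $T$ occurs infinitely often. Put $I_j=[\,|g^{n_j}|-\eta,\ |g^{n_j}|+\eta\,]$, let $\lambda=t_j$ on the integers of $I_j$, and $\lambda=1$ at all other integers in $\mathbb Z_{\ge0}$. The intervals are pairwise more than $K_1$ apart and lie in $(M_0,\infty)$, and $M_0\ge2K_1$. So (λ1) holds. If $|s-s'|\le K_1$, then $s,s'$ lie in the same $I_j$, or one of them lies in no interval; so (λ2) holds. Moreover $\lambda(s)=1$ for $s\le M_0$.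

**Step 2: property (B1).** Define $f$ as in Section 8. Then $f(\gamma^{-1})=f(\gamma)^{-1}$, and Proposition 5 gives (B1).

**Step 3: property (B2).** Let $K\le\Gamma$ have finite index, let $K'\le K$ be normal of finite index in $\Gamma$, and put $\ell=[\Gamma:K']$. Let $\theta\in A$. Since $T$ generates $A$ and consists of involutions and $1$, we can write $\theta=\theta_1\cdots\theta_r$ with $\theta_i\in T$; by inserting factors $1\in T$ we may assume $r\ge1$ and $\ell\mid r$. Choose $j_i\ge\ell$ with $t_{j_i}=\theta_i$ and put $m_i=n_{j_i}$. Then $\ell\mid j_i!\mid m_i$, so $g^{m_i}\in K'$, and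
$$\gamma=g^{m_1}b\,g^{m_2}b\cdots g^{m_r}b\in b^rK'=K'\subset K.$$
Also $|g^{m_i}|\ge|g^{n_1}|>\eta+2K_1$, so Lemma 6 applies to $\gamma$. The factors of $F(1,\gamma)$ at cosets $C\notin\{C_1,\dots,C_r\}$ are $1$, because $d_C(1,\gamma)\le M_0$. The factors at $C_1,\dots,C_r$ occur in this order, and $d_{C_i}(1,\gamma)\in I_{j_i}$, so they are $\theta_1,\dots,\theta_r$. Hence $f(\gamma)=F(1,\gamma)=\theta_1\cdots\theta_r=\theta$. As $\theta\in A$ was arbitrary, $f(K)=A$. $\blacksquare$

By Section 3 this proves Theorem A, and the problem has a positive answer for every nonelementary word-hyperbolic group, with $C=1$.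

## 10. How sharp the constants are, and groups with hyperbolic quotients

**Remark (a).** The value $C=1$ is the largest possible, since $d_\infty\le1$. As for the defect, two distinct permutations of $[n]$ differ in at least two points, so any $f\colon\Gamma\to\mathrm{Sym}(n)$ which is not a homomorphism has $\mathrm{def}_\infty(f)\ge2/n$; and if $f$ is a homomorphism, then $d_\infty(f,f)=0$. So the bound $6/n$ is within a factor $3$ of the minimal possible defect, for every $n\ge2$.

**Remark (b).** *Theorems A and B hold for every group $\Delta$ admitting a surjection $q\colon\Delta\to\Gamma$ onto a nonelementary hyperbolic group.* Take $f$ from Theorem B for $\Gamma$ and use $f\circ q$. Property (B1) and compatibility with inverses are inherited, because $q$ is a homomorphism. If $K\le\Delta$ has finite index, then $q(K)$ has finite index in $\Gamma$, so $f(q(K))=A$. The deduction of Theorem A from Theorem B is unchanged, because Observation 0 was proved for an arbitrary group. The case $\Gamma=F_2$ is the setting of the Becker–Chapman result quoted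 in Section 2.
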